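# Band-sums of 2-links and a parity at $t=-1$

## 1. Connected sums, where everything splits

We work in the smooth category; corners are rounded whenever they appear.

**Definition (2-links).** An $m$-component 2-link is a closed oriented 2-submanifold $L=(K_1,\dots,K_m)\subset S^4$ with each $K_i$ diffeomorphic to $S^2$; for $m=1$ it is a 2-knot. Two 2-links $L,L'$ are equivalent if there is an orientation-preserving diffeomorphism $f$ of $S^4$ with $f(L)=L'$ such that $f|_L:L\to L'$ preserves the order and the orientations of the components. We write $O$ for the trivial 2-knot.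

**Definition (band-sum).** Let $L=(L_1,L_2)$ be a 2-link and $h:B^1\times B^2\to S^4$ an embedding with $h(B^1\times B^2)\cap L=h(\partial B^1\times B^2)$, $h(\{-1\}\times B^2)\subset L_1$, $h(\{1\}\times B^2)\subset L_2$, with orientations compatible with those of $L_1$ and $L_2$. The band-sum is the 2-knot
$$\bigl(L_1\cup L_2-h(\partial B^1\times\mathrm{int}\,B^2)\bigr)\cup h(B^1\times\partial B^2),$$
oriented compatibly with $L$. The discs $h(\{\pm1\}\times B^2)$ are the feet of the band.

The following problem is in Eiji Ogasa, "Nonribbon 2-links all of whose components are trivial knots and some of whose band-sums are nonribbon knots", arXiv:1803.04581 (2018).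

**Problem.** Let $K_1,K_2,K_3$ be arbitrary 2-knots. Is there a 2-link $L=(L_1,L_2)$ such that $L_1$ is equivalent to $K_1$, $L_2$ is equivalent to $K_2$, and a band-sum of $L$ is $K_3$?

One family of triples is easy. Put $K_1$ and $K_2$ into the two open halves of $S^4$ cut by an equatorial 3-sphere $\Sigma$, and choose a band that meets $\Sigma$ exactly in $h(\{0\}\times B^2)$. The band-sum is the connected sum $K_1\#K_2$, so the triple $(K_1,K_2,K_1\#K_2)$ occurs. What does the homology of the exteriors look like in this case?

**Conventions.** For a 2-knot $K$ let $E(K)$ be its exterior. By Alexander duality $H_1(E(K))\cong\mathbb Z$. If $X$ is a connected finite complex, $A$ a subcomplex, $G=\pi_1(X)$, and $\mathbb Z[G]\to B$ a ring homomorphism, then $H_*(X,A;B)$ is the homology of $B\otimes_{\mathbb Z[G]}C_*(\tilde X,\tilde A)$, with $\tilde X$ the universal cover and $\tilde A$ the full preimage of $A$. For a field $k$ (or $k=\mathbb Z$), $H_*(E(K);k[t^{\pm1}])$ is the homology with $k$-coefficients of the infinite cyclic cover, with $t$ acting as a generator of the deck group.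

**Definition (Fitting ideal).** Let $M$ be the cokernel of a matrix $B^m\to B^n$ over a commutative ring $B$. Then $\mathrm{Fitt}_0M\subset B$ is the ideal generated by the $n\times n$ minors.

We use these textbook facts: the ideal does not depend on the presentation; it commutes with base change; $\mathrm{Fitt}_0(0)=B$; it is multiplicative on direct sums; over a discrete valuation ring with maximal ideal $\mathfrak p$, $\mathrm{Fitt}_0$ of a finitely generated torsion module is $\mathfrak p^{\mathrm{length}}$. For example, $M=\mathbb Z[t^{\pm1}]/(3,t+1)$ has presentation matrix $(3\ \ t+1)$, so $\mathrm{Fitt}_0M=(3,t+1)$, which is not principal. After base change to $\mathbb Q[t^{\pm1}]$ it becomes $(1)$, and after base change to $\mathbb F_3[t^{\pm1}]$ it becomes $(t+1)$.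

**Definition (the polynomials).** For a field $k$, $\Delta_K^k$ is a generator of $\mathrm{Fitt}_0H_1(E(K);k[t^{\pm1}])$, and $\Delta^0_K\in\mathbb Z[t^{\pm1}]$ is $\Delta_K^{\mathbb Q}$ scaled to be primitive, which makes it unique up to $\pm t^m$. We write $\doteq$ for equality up to units of the Laurent polynomial ring in question.

**Fact 1.** *Multiplication by $t-1$ is onto on $H_1(E(K);k[t^{\pm1}])$ for $k$ a field or $k=\mathbb Z$. For a field, $\Delta^k_K(1)\ne0$.*

Indeed, consider the exact Wang sequence
$$H_1(E;k[t^{\pm1}])\xrightarrow{t-1}H_1(E;k[t^{\pm1}])\to H_1(E;k)\to H_0(E;k[t^{\pm1}])=k\xrightarrow{\,t-1=0\,}k .$$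
The map $H_1(E;k)=k\to k$ is onto, hence an isomorphism, so the map before it is zero and $t-1$ is onto. For a field, base change to $t=1$ gives $(\Delta^k_K(1))=\mathrm{Fitt}_0(0)=k$.

**Proposition 1.** *$H_1(E(K_1\#K_2);k[t^{\pm1}])\cong H_1(E(K_1);k[t^{\pm1}])\oplus H_1(E(K_2);k[t^{\pm1}])$ for every field $k$. Hence $\Delta^k_{K_1\#K_2}\doteq\Delta^k_{K_1}\Delta^k_{K_2}$ and $\Delta^0_{K_1\#K_2}=\pm t^m\Delta^0_{K_1}\Delta^0_{K_2}$.*

*Proof.* Let $B_1,B_2$ be the closed 4-balls bounded by $\Sigma$, let $K=K_1\#K_2$, and let $D_i=K\cap B_i$, a disc. The circle $K\cap\Sigma=h(\{0\}\times\partial B^2)$ bounds the disc $h(\{0\}\times B^2)$ in $\Sigma$, so it is an unknot and its exterior $V$ in $\Sigma$ is a solid torus whose core is a meridian of $K$. With $W_i=\overline{B_i\setminus N(D_i)}$ we have $E(K)=W_1\cup_VW_2$. The knot $K_1$ is isotopic, across the half band $h([-1,0]\times B^2)$, to $D_1\cup D'$, where $D'$ is $h(\{0\}\times B^2)$ with its interior pushed slightly into $B_2$. The exterior of $D'$ in $B_2$ is $S^1\times B^3$, and $V$ includes into it as a homotopy equivalence.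 So $E(K_1)\simeq W_1$, and likewise $E(K_2)\simeq W_2$. The infinite cyclic cover of $V$ is $\mathbb R\times D^2$, so $H_1(V;k[t^{\pm1}])=0$, and Mayer–Vietoris reads
$$0\to H_1(W_1;k[t^{\pm1}])\oplus H_1(W_2;k[t^{\pm1}])\to H_1(E(K);k[t^{\pm1}])\to k\to k\oplus k .$$
The last map is injective, which gives the direct sum. Fitting ideals multiply on direct sums, and a product of primitive polynomials is primitive. $\square$

Now let the link be arbitrary, and let the band wander through it. There is no separating sphere, and the exterior of $K_3$ is no longer glued from those of $L_1$ and $L_2$. Does any part of Proposition 1 survive? We shall see in Section 5 that the product formula does not. What survives is one bit for each odd prime.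

## 2. A bit for each odd prime

**Definition.** For an odd prime $p$ put
$$\varepsilon_p(K)=\mathrm{mult}_{t=-1}(\Delta_K^{\mathbb F_p})-\mathrm{mult}_{t=-1}(\Delta_K^0\bmod p)\in\mathbb Z/2 .$$

This makes sense, since $\Delta^{\mathbb F_p}_K\neq0$ by Fact 1 and $\Delta^0_K\bmod p\ne0$ by primitivity. It is an invariant of equivalence. It does not change under $t\leftrightarrow t^{-1}$, so orientations play no role.

**Example (a spun trefoil).** Suppose $H_1(E(K);\mathbb Z[t^{\pm1}])\cong\mathbb Z[t^{\pm1}]/(t^2-t+1)$, as for a 2-knot with the group of the trefoil. As $H_0(E(K);\mathbb Z[t^{\pm1}])=\mathbb Z$ is torsion-free, reducing mod $p$ gives $H_1(E(K);\mathbb F_p[t^{\pm1}])\cong\mathbb F_p[t^{\pm1}]/(t^2-t+1)$. So $\Delta^{\mathbb F_p}$ is the reduction of $\Delta^0=t^2-t+1$ and $\varepsilon_p(K)=0$ for all $p$. For $p=3$ both polynomials are $(t+1)^2$; only the difference of multiplicities counts.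

**Example (2-twist-spins).** Let $\tau_2J$ be the 2-twist-spin of a classical knot $J$. By Zeeman (*Twisting spun knots*, Trans. AMS 115 (1965)) it is fibred; its fibre is the punctured double branched cover $\Sigma_2(J)$ and its monodromy is the deck involution $\tau$. So the first homology of the infinite cyclic cover is $H_1(\Sigma_2(J))$, with $t$ acting by $\tau$. We claim $\tau=-1$ on $H_1(\Sigma_2(J))$. Triangulate $S^3$ with $J$ as a subcomplex and lift the triangulation to $\pi:\Sigma_2(J)\to S^3$. The kernel of $\pi_\#$ on simplicial chains is generated by the $\tilde\sigma-\tau\tilde\sigma$, which $1+\tau$ kills; so $\pi_\#\tilde c\mapsto\tilde c+\tau\tilde c$ is a well-defined chain map from the chains of $S^3$ to those of $\Sigma_2(J)$. Hence $1+\tau$ factors through $H_1(S^3)=0$.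

For $J=T(2,q)$, $q$ an odd prime, $\Sigma_2(J)$ is the lens space $L(q,1)$, so the homology is $\mathbb Z/q$ with $t=-1$. With $\mathbb F_q$-coefficients it is $\mathbb F_q$ with $t=-1$; with $\mathbb Q$- or $\mathbb F_p$-coefficients, $p\ne q$, it is $0$. Hence $\Delta^0=1$, $\Delta^{\mathbb F_q}=t+1$, $\Delta^{\mathbb F_p}=1$, and
$$\varepsilon_q(\tau_2T(2,q))=1,\qquad \varepsilon_p(\tau_2T(2,q))=0\quad(p\ne q).\tag{1}$$

By Proposition 1, $\varepsilon_p$ is additive under connected sum. The theorem says that it is additive under every band-sum.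

**Theorem A.** *If a band-sum of a 2-link $(L_1,L_2)$ is $K_3$, then $\varepsilon_p(K_3)=\varepsilon_p(L_1)+\varepsilon_p(L_2)$ for every odd prime $p$.*

**Corollary.** *Let $q$ be an odd prime. There is no $L$ for the triple $(O,O,\tau_2T(2,q))$. So the answer to the Problem is negative; for instance no $L$ exists when $K_1=K_2=O$ and $K_3$ is the 2-twist-spun trefoil.*

*Proof from Theorem A.* $H_1$ of the infinite cyclic cover of $E(O)\simeq S^1$ is $0$, so $\varepsilon_q(O)=0$, while $\varepsilon_q(\tau_2T(2,q))=1$ by (1). $\square$

The rest of the notes proves Theorem A, and Section 10 adds some consequences. Fix $L=(L_1,L_2)$, the band $h$ and the band-sum $K_3$.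

## 3. A three-holed 3-sphere and its complement

**Step 3.1. A 3-manifold whose boundary is the three knots.** *Purpose: to put $L_1,L_2,K_3$ on an equal footing.*

Along the feet $\partial_1h$ is nowhere tangent to $L$, because $h$ is an immersion and each foot is a 2-dimensional piece of $L$. Extend $h$ to an embedding of $[-1-\epsilon,1+\epsilon]\times B^2_{1+\delta}$ that sends $\{\pm1\}\times B^2_{1+\delta}$ into $L$. To do this, first extend each foot to a slightly larger disc in $L_i$. In local coordinates near the foot, take any smooth extension $\tilde h$ of $h$ and subtract from it the difference between $\tilde h(\pm1,y)$ and the chosen disc. That difference depends only on $y$ and vanishes for $y\in B^2$, so the corrected map still extends $h$. For small $\epsilon,\delta$ it is an embedding.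

The normal bundle of $L_i$ is trivial, as its Euler number is $0$. In a trivialization, the normal part of $\partial_1h$ over the enlarged foot is a nowhere zero function on a disc, so its winding number along the boundary circle is $0$, and it extends to a nowhere zero normal field over the complementary disc of $L_i$. Let $L_i\times[-\epsilon,0]$ be a thin collar in the direction of this field, on the side of $L_i$ opposite to the band, given by the extended $h$ over the enlarged foot. Over the enlarged foot the collar meets the band only in the foot because the extended $h$ is injective. The part of $L_i$ outside the enlarged foot is a compact set disjoint from the band, so its collar misses the band for small $\epsilon$. Put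
$$Y=L_1\times[-\epsilon,0]\ \cup\ h(B^1\times B^2)\ \cup\ L_2\times[-\epsilon,0].$$
This is two copies of $S^2\times I$ joined by a 3-dimensional 1-handle, so $Y$ is diffeomorphic to $S^3$ minus three open balls. Its boundary is $S_1\sqcup S_2\sqcup S_3$, with $S_i=L_i\times\{-\epsilon\}$ isotopic to $L_i$ for $i=1,2$ and $S_3=K_3$. In particular $Y$ is simply connected, and from here on its three boundary spheres play symmetric roles.

As $Y$ is orientable it has a product neighborhood $P=Y\times[-1,1]\subset S^4$. Let $X=S^4\setminus\mathrm{int}\,P$ and $Y_\pm=Y\times\{\pm1\}$, so that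
$$\partial X=Y_+\cup Y_-\cup\bigcup_iS_i\times[-1,1].$$

**Step 3.2. Two theta graphs that are homotopic in $\partial X$.** *Purpose: to split $\partial X$ into halves that look the same from $X$, so that duality will compare a module with itself.*

Model $Y$ as $\mathbb R^3\cup\{\infty\}$ minus the open balls of radius $\frac12$ about the three cube roots of unity in the plane, and let $T\subset Y$ be the tripod of three radial segments from the origin $c$, with legs ending at $p_i\in S_i$. The three balls together with a neighborhood of $T$ form a ball, so $Y_0=\overline{Y\setminus N(T)}$ is a 3-ball. For $\{i,j,l\}=\{1,2,3\}$ let $\ell_{ij}\subset T$ be the arc made of legs $i$ and $j$. Balls $i$ and $j$ with a neighborhood of $\ell_{ij}$ form a ball disjoint from ball $l$, so $\overline{Y\setminus N(\ell_{ij})}\cong S^2\times I$ is a collar of $S_l$.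

Let $A=T\times\{\pm1\}\cup\bigcup_ip_i\times[-1,1]\subset\partial X$. This is a theta graph with vertices $c_\pm=c\times\{\pm1\}$ and edges $e_1,e_2,e_3$ from $c_+$ to $c_-$, where $e_i$ crosses $S_i\times[-1,1]$. With $D_i=N(T)\cap S_i$ and $D_i'=\overline{S_i\setminus D_i}$ put
$$H=N(T)\times\{\pm1\}\cup\bigcup_iD_i\times[-1,1],\qquad H'=\overline{\partial X\setminus H}=Y_0\times\{\pm1\}\cup\bigcup_iD_i'\times[-1,1].$$
Choose a tripod $T'\subset Y_0$ with legs ending at $p_i'\in D_i'$ and let $A'=T'\times\{\pm1\}\cup\bigcup p_i'\times[-1,1]$. Then $H'$ deformation retracts to $A'$: first retract each $D_i'\times[-1,1]$ to $D_i'\times\{\pm1\}\cup p_i'\times[-1,1]$ (an inclusion of contractible complexes), then each copy of the ball $Y_0$ to its copy of $T'$. In the same way $H$ deformation retracts to $A$.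

The inclusions of $A$ and $A'$ are homotopic as maps of one abstract theta graph $\Theta$ to $\partial X$. Move the vertices from $c_\pm$ to those of $A'$ inside $Y_\pm$, dragging the edges along. Now the $i$-th edges are two paths with the same endpoints in $Y_+\cup S_i\times[-1,1]\cup Y_-$, which is simply connected by van Kampen, so they are homotopic rel endpoints there.

Homotopic maps have the same relative homology. For $f:\Theta\to X$ with mapping cylinder $M_f$ and a local system on $X$, put $H_*(f)=H_*(M_f,\Theta)$. If $F:\Theta\times I\to X$ is a homotopy from $f$ to $f'$, the inclusions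
$$(M_f,\Theta\times0)\to(M_F,\Theta\times I)\leftarrow(M_{f'},\Theta\times1)$$
are homotopy equivalences on total spaces (all are equivalent to $X$) and on subspaces, so $H_*(f)\cong H_*(f')$ by the five lemma. If $f$ is the inclusion of $A$, then $H_*(f)\cong H_*(X,A)$. Hence, for all local coefficients on $X$,
$$H_*(X,H')\cong H_*(X,A')\cong H_*(X,A)\cong H_*(X,H).\tag{2}$$

Let $a=e_1\bar e_3$ and $b=e_2\bar e_3$. They freely generate $F=\pi_1(A,c_+)$. Let $G=\pi_1(X,c_+)$; we use the same letters for the images of $a,b$ in $G$.

**Step 3.3. The pair $(X,A)$ is a homology point.** *Purpose: this vanishing drives everything later.*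

By Alexander duality $\tilde H_j(X)\cong\tilde H^{3-j}(Y)$, and $Y\simeq S^2\vee S^2$. So $X$ is connected, $H_1(X)\cong\mathbb Z^2$, and $H_j(X)=0$ for $j\ge2$. Let $S_i'$ be a parallel copy of $S_i$ in the interior of $Y\times0$, close to $S_i$, so that it meets leg $i$ of $T$ once and misses the other legs. By construction $e_i\bar e_j$ is the boundary of the disc $\ell_{ij}\times[-1,1]$. That disc meets $S_i'$ and $S_j'$ once each, transversally, and misses the third sphere. So $(\mathrm{lk}(\cdot,S_1'),\mathrm{lk}(\cdot,S_2')):H_1(X)\to\mathbb Z^2$ sends $a\mapsto(\pm1,0)$ and $b\mapsto(0,\pm1)$. A surjection $\mathbb Z^2\to\mathbb Z^2$ is an isomorphism, so $H_1(A)\to H_1(X)$ is an isomorphism, $H_1(X)$ has basis $a,b$, and the long exact sequence gives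
$$H_*(X,A;\mathbb Z)=0.\tag{3}$$

**Step 3.4. The three exteriors.** *Purpose: to recover each knot from $X$.*

Write $N(\ell_{12})=\Delta\times\ell_{12}$ with $\Delta$ a disc, and $Q_3=\overline{Y\setminus N(\ell_{12})}$, a collar of $S_3$. Then $Q_3\times[-1,1]$ is a tubular neighborhood of a 2-knot isotopic to $K_3$, and its exterior is
$$X\cup\Delta\times(\ell_{12}\times[-1,1]).$$
The added piece meets $X$ in $\Delta\times\partial(\ell_{12}\times[-1,1])$. So it is a 2-handle whose attaching circle is $\partial(\ell_{12}\times[-1,1])$, the loop $e_2\bar e_1=ba^{-1}$ up to inversion. The same argument with the indices permuted gives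
$$E(L_1)\simeq X\cup_bD^2=:E_1,\qquad E(L_2)\simeq X\cup_aD^2=:E_2,\qquad E(K_3)\simeq X\cup_{ba^{-1}}D^2=:E_3.$$

## 4. One module over $k[s^{\pm1},t^{\pm1}]$, three specializations

Let $\Lambda=\mathbb Z[H_1(X)]=\mathbb Z[s^{\pm1},t^{\pm1}]$ with $a\mapsto s$, $b\mapsto t$, and for a field $k$ let $R=R_k=k[s^{\pm1},t^{\pm1}]$. Killing $b$, $a$ or $ba^{-1}$ in $H_1(X)$ induces, for suitable generators of $H_1(E_i)\cong\mathbb Z$, the maps
$$\varphi_1:(s,t)\mapsto(t,1),\qquad\varphi_2:(s,t)\mapsto(1,t),\qquad\varphi_3:(s,t)\mapsto(t,t).$$

**Step 4.1. The Alexander modules are specializations.** *Purpose: to replace three knots by one pair $(X,A)$.*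

Let $A_i\subset E_i$ be $A$ with the corresponding 2-cell attached. Each cell is attached along a simple closed curve of the theta graph, so $A_i\simeq S^1$, and $\pi_1(A_i)\to H_1(E_i)$ is an isomorphism. By excision $H_*(X,A;k[t^{\pm1}]_{\varphi_i})\cong H_*(E_i,A_i;k[t^{\pm1}])$. The infinite cyclic cover of $A_i$ is contractible, so $H_1(A_i;k[t^{\pm1}])=0$ and $H_0(A_i;k[t^{\pm1}])=k\cong H_0(E_i;k[t^{\pm1}])$. The exact sequence of the pair gives
$$H_1(X,A;k[t^{\pm1}]_{\varphi_i})\cong H_1(E_i;k[t^{\pm1}]).\tag{4}$$

**Step 4.2. A presentation that survives base change.** *Purpose: $H_1$ is not a cokernel as it stands; we make it one.*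

Fix a finite triangulation of $X$ with $A$ a subcomplex, and let $C=C_*(X,A;\mathbb Z[G])$, a complex of finitely generated free left modules with fixed bases. As $\tilde X$ is connected and $A\neq\emptyset$, $\partial_1:C_1\to C_0$ is onto; choose a section $\sigma$. Put $\Pi_2=C_2\oplus C_0$ and $\Pi_1=C_1$, with maps $(\partial,\sigma):\Pi_2\to\Pi_1$ and $(\partial,0):C_3\to\Pi_2$. Let $\mathbb Z[G]\to B$ be any ring homomorphism. Then $B\otimes C_1=\ker\partial_1\oplus\sigma(B\otimes C_0)$ and $\mathrm{im}\,\partial_2\subset\ker\partial_1$, so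
$$H_1(X,A;B)=\mathrm{coker}(B\otimes\Pi_2\to B\otimes\Pi_1).\tag{5}$$
The homology of $B\otimes(C_3\to\Pi_2\to\Pi_1)$ at $\Pi_2$ is $H_2(X,A;B)$: if $\partial c+\sigma e=0$, applying $\partial$ gives $e=0$, and then $\partial c=0$. By (5), $H_1(X,A;-)$ and its Fitting ideal commute with base change of commutative coefficient rings.

**Step 4.3. Acyclicity spreads from the augmentation.** *Purpose: to get torsion modules from (3).*

**Lemma 2.** *Let $B$ be a commutative ring, $I$ an ideal in its Jacobson radical, and $D$ a bounded complex of finitely generated projective $B$-modules, zero in negative degrees, with $D/ID$ acyclic. Then $D$ is contractible.*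

*Proof.* The map $D_1\to D_0$ is onto mod $I$, so its cokernel $M$ is finitely generated with $M=IM$, and $M=0$ by Nakayama. Hence $D_1\to D_0$ splits and $D_1'=\ker(D_1\to D_0)$ is finitely generated projective. Since $D_2\to D_1$ lands in $D_1'$, $D$ is the direct sum of the contractible complex $D_0\xrightarrow{=}D_0$ and of $\cdots\to D_2\to D_1'$. The latter satisfies the same hypotheses and is shorter; induct on the length. $\square$

By (3), $H_*(X,A;k)=0$. Apply Lemma 2 to $C\otimes R$ localized at the augmentation ideal $(s-1,t-1)$. It follows that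
$$H_*(X,A;k(s,t))=0,\quad\text{and all }H_j(X,A;R)\text{ are torsion.}\tag{6}$$

## 5. Two ways the polynomials alone fail

Let $J=\mathrm{Fitt}_0H_1(X,A;R_k)$. By (4) and base change, $\varphi_i(J)$ generates the ideal $(\Delta^k_{E_i})$. A sensible first plan is to take $g=\gcd(J)$, a two-variable Alexander polynomial, and to deduce $g(t,t)$ from $g(t,1)$ and $g(1,t)$. It fails at two points.

**Example (the values on two lines do not determine the diagonal).** Let $L$ be the trivial 2-link. Here $P$ is a neighborhood of the link together with a 4-dimensional 1-handle along the band, so $E(L)$ is $X$ with a 3-handle attached, and $G=\pi_1(X)=\pi_1(E(L))$ is free on meridians $x,y$. Place $c$ in the middle of the band. Then $a$ and $b$ are meridians of $L_1$ and $L_2$ joined to $c_+$ along the band, of the same sign because $K_3$ is oriented compatibly with both components; choose the direction of $[-1,1]$ so that both are positive. Start from the straight band, with $a=x$ and $b=y$. Inserting a loop representing $w\in G$ into the second half of the core arc, making the arc embedded by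 general position and thickening it compatibly with the orientations, we get $a=x$, $b=wyw^{-1}$. (The thickening exists: it is a path in the connected space of oriented planes in $\mathbb R^3$.)

As $G$ is free, $H_1(X,c_+;R)$ is free on $dx,dy$, and $H_1(X,A;R)$ is its quotient by $da,db$, computed by Fox derivatives. From $a=x$ the determinant of the $2\times2$ presentation matrix is the image in $R$ of
$$\frac{\partial b}{\partial y}=\frac{\partial w}{\partial y}+w-wyw^{-1}\frac{\partial w}{\partial y}.$$
For $w=yx$ this is $g=1+st-t$, and $J=(g)$. Here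
$$\varphi_1(g)=t,\qquad\varphi_2(g)=1,\qquad\varphi_3(g)=t^2-t+1 .$$
So $\Delta^k_{L_1}\doteq\Delta^k_{L_2}\doteq1$ but $\Delta^k_{K_3}\doteq t^2-t+1$, for every $k$. (The group of $K_3$ is $\langle x,y\mid x=yxyx^{-1}y^{-1}\rangle$, the trefoil group.) No product formula holds, over $\mathbb Q$ or over $\mathbb F_p$. Only a comparison between the two fields can survive.

**Example (a gcd does not specialize).** Suppose that over $\mathbb F_p$, $p$ odd, we had $J=(s-t,\,s+1)$. Its gcd is $1$, and its augmentation is $(2)=(1)$, consistent with (3). But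
$$\varphi_1(J)=(t-1,t+1)=(1),\qquad\varphi_2(J)=(1-t,2)=(1),\qquad\varphi_3(J)=(t+1).$$
This is exactly the pattern $1,1,t+1$ that Theorem A must exclude, and the gcd does not see it. The trouble sits at the single point $(-1,-1)$, in codimension 2.

So two things are needed: a proof that $J$ is principal, which excludes such points; and a relation between the generator over $\mathbb Q$ and the generator over $\mathbb F_p$. The first comes from non-commutative power series. The second comes from duality together with the fact that a torsion determinant exists over one integral ring that maps to both fields.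

## 6. Non-commutative power series make the Fitting ideal principal

A presentation matrix with more columns than rows has many maximal minors, but if its image is free of the right rank it can be replaced by a square matrix. Over $R$ images need not be free. Over $\hat C=\bar k\langle\langle x,y\rangle\rangle$, power series in non-commuting variables, they are.

**Lemma 3.** *Every finitely generated left submodule $N$ of a free module $\hat C^{\,n}$ is free.*

*Proof.* Let $z_1,\dots,z_r$ be a generating set of minimal cardinality. Suppose there are nontrivial relations, and let $\sum c_iz_i=0$ be one whose order $\nu=\min_i\mathrm{ord}(c_i)$ is least possible. A series with nonzero constant term is a unit. No $c_i$ is a unit, for otherwise $z_i$ would be redundant. So $\nu\ge1$ and $c_i=xc_i'+yc_i''$. Then $x\sum c_i'z_i+y\sum c_i''z_i=0$ in $\hat C^{\,n}$. In each coordinate the words of the first summand begin with $x$ and those of the second with $y$, so $\sum c_i'z_i=0=\sum c_i''z_i$. One of these is a nontrivial relation of order $\nu-1$, a contradiction. $\square$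

**Lemma 4.** *For every field $k$, $\mathrm{Fitt}_0H_1(X,A;R_k)=(g_k)$ is principal, and $g_k(1,1)\in k^\times$.*

Let $J$ be this ideal.

**Step 6.1. A representation of $G$ in $\hat C$.** *Purpose: to evaluate at an arbitrary point $\omega$, together with a full non-commutative neighborhood of it.*

The map $F\to G$ induces an isomorphism on $H_1$, and $H_2(G)=0$ because $H_2(X)=0$ surjects onto it (Hopf). By Stallings' theorem (*Homology and central series of groups*, J. Algebra 2 (1965)), $F/F_n\cong G/G_n$ for all $n$, where $F_n,G_n$ are the lower central series. Let $\mathfrak m=(x,y)\subset\hat C$. The Magnus homomorphism sends $a\mapsto1+x$, $b\mapsto1+y$; for instance $aba^{-1}b^{-1}\mapsto1+xy-yx+\cdots$. If $u\in1+\mathfrak m^i$ and $v\in1+\mathfrak m^j$ are units, then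
$$uvu^{-1}v^{-1}-1=\bigl((u-1)(v-1)-(v-1)(u-1)\bigr)u^{-1}v^{-1}\in\mathfrak m^{i+j},$$
so by induction $F_n$ goes to $1+\mathfrak m^n$. Thus we get compatible homomorphisms $G\to G/G_n\cong F/F_n\to(\hat C/\mathfrak m^n)^\times$ and in the limit $\mu:G\to\hat C^\times$ with $\mu(a)=1+x$, $\mu(b)=1+y$.

Let $\omega=(\omega_1,\omega_2)\in(\bar k^\times)^2$, regarded as the character of $G$ with $a\mapsto\omega_1$, $b\mapsto\omega_2$. Scalars are central, so $g\mapsto\omega(g)\mu(g)$ extends to a ring homomorphism $\Psi:\mathbb Z[G]\to\hat C$. Compose it with the abelianization $\hat C\to B:=\bar k[[x,y]]$. The composite takes $G$ into a commutative group, so it factors through $H_1(X)$; it equals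
$$\mathbb Z[G]\to\Lambda\to R\to B,\qquad s\mapsto\omega_1(1+x),\quad t\mapsto\omega_2(1+y).$$
The map $R\to B$ is injective, being Taylor expansion at $\omega$. So $\mathrm{Frac}(B)\supset k(s,t)$, and (6) gives $H_*(X,A;\mathrm{Frac}(B))=0$.

**Step 6.2. $JB$ is a nonzero principal ideal.** *Purpose: principality near $\omega$.*

Let $\tilde\Pi_j=\hat C\otimes_{\mathbb Z[G]}\Pi_j$, $p_2=\mathrm{rank}\,\Pi_2$, $r=\mathrm{rank}\,\Pi_1$. By Lemma 3, $N=\mathrm{im}(\tilde\Pi_2\to\tilde\Pi_1)$ is free, of rank $q$ say. So $\tilde\Pi_2=\mathrm{Ker}\oplus N'$ with $N'\cong N$. As a direct summand, $\mathrm{Ker}$ is finitely generated, hence free by Lemma 3; applying $\bar k\otimes_{\hat C}-$ shows that its rank is $p_2-q$. Now tensor with $B$. The map $B\otimes\Pi_2\to B\otimes\Pi_1$ kills $B\otimes\mathrm{Ker}$ and is given on $B\otimes N'$ by a matrix $D:B^q\to B^r$, so $H_1(X,A;B)=\mathrm{coker}\,D$ by (5).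

Over $\mathrm{Frac}(B)$ this cokernel vanishes, so $q\ge r$. Conversely, the image of $\hat C\otimes C_3$ in $\tilde\Pi_2$ lies in $\mathrm{Ker}$. Over $\mathrm{Frac}(B)$ the sequence $C_3\to\Pi_2\to\Pi_1\to0$ is exact by Step 4.2, so the image of $C_3$ has dimension $p_2-r$. It lies in $\mathrm{Frac}(B)\otimes\mathrm{Ker}$, of dimension $p_2-q$. So $p_2-r\le p_2-q$, that is, $q\le r$. Hence $q=r$, the matrix $D$ is square, and by base change $JB=\mathrm{Fitt}_0(\mathrm{coker}\,D)=(\det D)\ne0$.

**Step 6.3. $J$ is principal.** *Purpose: from local to global.*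

Let $g$ be the gcd of the elements of $J\ne0$, and $J=gJ'$. Suppose $J'\ne R$. By the Nullstellensatz all elements of $J'$ vanish at some $\omega\in(\bar k^\times)^2$. Use this $\omega$ above. Since $B$ is a domain and $gJ'B=JB$ is principal and nonzero, $J'B=(\delta)$ is principal; and $\delta$ is not a unit, because every element of $J'$ has constant term $0$ in $B$. The elements of $J'$ have gcd $1$ in $R$, hence by Gauss also in the PIDs $k(s)[t^{\pm1}]$ and $k(t)[s^{\pm1}]$. Bézout and clearing denominators give nonzero elements of $J'\cap k[s^{\pm1}]$ and of $J'\cap k[t^{\pm1}]$. In $B$ they become nonzero elements of $\bar k[[x]]$ and $\bar k[[y]]$, that is, $x^m\cdot$unit and $y^n\cdot$unit. So $\delta$ divides both $x^m$ and $y^n$ in the UFD $B$, and is a unit, a contradiction. Hence $J=(g)$; put $g_k=g$.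

**Step 6.4. The value at $(1,1)$.** By base change to the augmentation, $(g_k(1,1))=\mathrm{Fitt}_0H_1(X,A;k)=\mathrm{Fitt}_0(0)=k$. This proves Lemma 4. $\square$

**Step 6.5. What this says about the three knots.** By (4) and base change,
$$\Delta^k_{E_i}\doteq\varphi_i(g_k)\qquad(i=1,2,3).\tag{7}$$
Scale $g_{\mathbb Q}$ to a primitive element $g_0\in\Lambda$, and let $J_{\mathbb Z}=\mathrm{Fitt}_0H_1(X,A;\Lambda)$. By base change $J_{\mathbb Z}\subset g_0R_{\mathbb Q}\cap\Lambda$, and this equals $g_0\Lambda$ by Gauss. On the other hand, the augmentation of $J_{\mathbb Z}$ is $\mathrm{Fitt}_0H_1(X,A;\mathbb Z)=\mathbb Z$. So $g_0(1,1)=\pm1$. Hence $\varphi_i(g_0)$ has value $\pm1$ at $t=1$, so it is primitive, and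
$$\Delta^0_{E_i}=\pm t^m\varphi_i(g_0)\qquad\text{for some }m.\tag{8}$$

## 7. Torsion and duality

Let $\bar{\ }$ denote the involution $s\mapsto s^{-1}$, $t\mapsto t^{-1}$.

**Definition (torsion).** Let $D$ be a contractible bounded complex of finitely generated based free modules over a domain $B$, with contraction $\Gamma$, so $d\Gamma+\Gamma d=1$. Put $\tau(D)=\det(d+\Gamma:D_{odd}\to D_{even})$.

For example, let $D$ be $B\xrightarrow{u}B$ with $u\in B^\times$, so $\Gamma=u^{-1}$. In degrees $1,0$ the map $D_{odd}\to D_{even}$ is $d$ and $\tau=u$; in degrees $2,1$ it is $\Gamma$ and $\tau=u^{-1}$.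

**Step 7.1. The torsion is well defined.** *Purpose: so that it can be computed in any convenient ring.*

Let $\Gamma,\Gamma'$ be contractions. On $D_{odd}$, since $d^2=0$ and $d\Gamma'=1-\Gamma'd$,
$$(d+\Gamma)(d+\Gamma')=d\Gamma'+\Gamma d+\Gamma\Gamma'=1+(\Gamma-\Gamma')d+\Gamma\Gamma'.$$
Now $d\Gamma d=d(1-d\Gamma)=d$, and likewise $d\Gamma'd=d$, so $(\Gamma-\Gamma')d$ has square $0$. It preserves degree, while $\Gamma\Gamma'$ raises degree by $2$. So the composite is block triangular with unipotent diagonal blocks, and has determinant $1$. The composite on $D_{even}$ is treated in the same way. Hence $d+\Gamma$ is invertible, and for all $\Gamma,\Gamma'$ the determinant of $d+\Gamma$ on $D_{even}$ is inverse to that of $d+\Gamma'$ on $D_{odd}$. Therefore $\tau(D)\in B^\times$ does not depend on $\Gamma$. It commutes with homomorphisms of domains, and a change of bases multiplies it by units of the ring over which the change is defined.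

By (6) the torsion $\tau(C\otimes k(s,t))$ is defined.

**Lemma 5.** *For every field $k$, $\tau(C\otimes k(s,t))=c\,s^it^j\,\bar g_k/g_k$ for some $c\in k^\times$, $i,j\in\mathbb Z$.*

**Step 7.2. Valuations of the torsion.** *Purpose: to read $\tau$ from lengths of homology.*

Let $\mathfrak p$ be a height-one prime of $R$, $\pi$ a uniformizer of the DVR $R_{\mathfrak p}$, and $v_{\mathfrak p}$ the valuation. In $C\otimes R_{\mathfrak p}$ the quotient of the chains by the cycles is torsion-free, hence free, so the cycles are direct summands. The complex is acyclic over the fraction field, so each boundary map carries a complement of the cycles injectively into the cycles one degree lower, with torsion cokernel. By Smith normal form the complex becomes, after base changes over $R_{\mathfrak p}$, a direct sum of complexes $R_{\mathfrak p}\xrightarrow{\pi^n}R_{\mathfrak p}$ in degrees $j+1,j$. By the example above such a summand contributes $\pi^n$ to $\tau$ if $j$ is even and $\pi^{-n}$ if $j$ is odd, up to sign. With $\ell_j(\mathfrak p)=\mathrm{length}\,H_j(X,A;R)_{\mathfrak p}$ we get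
$$v_{\mathfrak p}(\tau)=\sum_j(-1)^j\ell_j(\mathfrak p).\tag{9}$$
Here $\ell_0=0$, as $C_1\to C_0$ is onto, and $\ell_1(\mathfrak p)=v_{\mathfrak p}(g_k)$, since $\mathrm{Fitt}_0H_1(X,A;R)_{\mathfrak p}=\mathfrak p^{\ell_1(\mathfrak p)}$.

**Step 7.3. Duality.** *Purpose: to find $\ell_2,\ell_3,\ell_4$.*

The compact oriented 4-manifold $X$ has $\partial X=H\cup H'$ with $H\cap H'=\partial H=\partial H'$. Poincaré–Lefschetz duality gives $H_j(X,H;R)\cong\overline{H^{4-j}(X,H';R)}$, where the right side is computed from $\mathrm{Hom}_R(C_*(X,H';R),R)$ and the bar records that deck transformations act through inverses. By (2), $H_*(X,H;R)\cong H_*(X,A;R)\cong H_*(X,H';R)$, and these are torsion. Localize at $\bar{\mathfrak p}$. In the universal coefficient sequence over the DVR $R_{\bar{\mathfrak p}}$ the $\mathrm{Hom}$-term of a torsion module vanishes, so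
$$H^{4-j}(X,H';R)_{\bar{\mathfrak p}}\cong\mathrm{Ext}^1\bigl(H_{3-j}(X,H';R)_{\bar{\mathfrak p}},R_{\bar{\mathfrak p}}\bigr),$$
which has length $\ell_{3-j}(\bar{\mathfrak p})$. Thus $\ell_j(\mathfrak p)=\ell_{3-j}(\bar{\mathfrak p})$. So $\ell_4=0$, $\ell_3(\mathfrak p)=\ell_0(\bar{\mathfrak p})=0$, and $\ell_2(\mathfrak p)=\ell_1(\bar{\mathfrak p})=v_{\bar{\mathfrak p}}(g_k)=v_{\mathfrak p}(\bar g_k)$.

By (9), $v_{\mathfrak p}(\tau)=v_{\mathfrak p}(\bar g_k)-v_{\mathfrak p}(g_k)$ for every $\mathfrak p$. As $R$ is a UFD, $\tau g_k/\bar g_k$ is a unit of $R$, that is, of the form $c\,s^it^j$. This proves Lemma 5. $\square$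

The two halves $H,H'$ enter only through (2). Without it, duality would relate $(X,H)$ to a different pair, and no statement about $g_k$ alone would follow.

## 8. One integral unit seen over $\mathbb Q$ and over $\mathbb F_p$

The polynomials $g_{\mathbb Q}$ and $g_{\mathbb F_p}$ come from two unrelated localizations of $H_1(X,A;\Lambda)$, and $g_{\mathbb F_p}$ need not be the reduction of $g_0$; in the connected sum of $O$ and $\tau_2T(2,q)$ it is not. But the torsions are reductions of one element.

**Step 8.1. A torsion over an integral ring.** *Purpose: to link the two fields.*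

Let $S=\{f\in\Lambda:f(1,1)=\pm1\}$, a multiplicative set, and let $I$ be the augmentation ideal of $\Lambda$. For $i\in I$, $f\in S$ we have $1+i/f=(f+i)/f$ with $f+i\in S$, a unit. So $S^{-1}I$ lies in the Jacobson radical of $S^{-1}\Lambda$, and $S^{-1}\Lambda/S^{-1}I=\mathbb Z$. By (3) the complex $C\otimes\mathbb Z$ is acyclic, so $S^{-1}\Lambda\otimes C$ is contractible by Lemma 2. Its torsion is a unit $f_1/f_2$ of $S^{-1}\Lambda$ with $f_2\in S$. A unit augments to $\pm1$, so $f_1\in S$ too. For $k=\mathbb Q$ or $\mathbb F_p$ the elements of $S$ map to nonzero elements of $R_k$. So $S^{-1}\Lambda$ maps to $k(s,t)$, and by Step 7.1 $f_1/f_2$ maps to $\tau(C\otimes k(s,t))$.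

**Step 8.2. The comparison.** *Purpose: to turn Lemma 5 into a symmetry of the quotient of the two polynomials.*

Write $g_p=g_{\mathbb F_p}$ and $\gamma=g_0\bmod p$, so $\gamma(1,1)=\pm1$. Lemma 5 for $k=\mathbb Q$ gives $f_1g_0=\lambda s^it^jf_2\bar g_0$ with $\lambda\in\mathbb Q^\times$. At $(1,1)$ all of $f_1,f_2,g_0,\bar g_0$ are $\pm1$, so $\lambda=\pm1$. Hence this is an identity in $\Lambda$ and may be reduced mod $p$: in $\mathbb F_p(s,t)$ we have $f_1/f_2=\pm s^it^j\bar\gamma/\gamma$. Lemma 5 for $k=\mathbb F_p$ gives $f_1/f_2=\lambda_ps^{i'}t^{j'}\bar g_p/g_p$ with $\lambda_p\in\mathbb F_p^\times$. Comparing the two, $g_p\bar\gamma=c\,s^\alpha t^\beta\,\bar g_p\gamma$ with $c\in\mathbb F_p^\times$. Evaluate at $(1,1)$, where $g_p,\gamma\ne0$: $c=1$. So $u:=g_p/\gamma$ satisfies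
$$u/\bar u=s^\alpha t^\beta,\qquad\alpha,\beta\in\mathbb Z.\tag{10}$$

## 9. Reading the exponents at $t=-1$

We finish the proof of Theorem A. Put $u_i=\varphi_i(g_p)/\varphi_i(\gamma)\in\mathbb F_p(t)^\times$; numerator and denominator are nonzero at $t=1$. By (7) and (8), $u_i\doteq\Delta^{\mathbb F_p}_{E_i}/(\Delta^0_{E_i}\bmod p)$. So with $m_i=\mathrm{mult}_{t=-1}(u_i)$,
$$\varepsilon_p(L_1)\equiv m_1,\qquad\varepsilon_p(L_2)\equiv m_2,\qquad\varepsilon_p(K_3)\equiv m_3\pmod2 .$$
Applying $\varphi_i$ to $g_p\bar\gamma=s^\alpha t^\beta\bar g_p\gamma$ we get $u_i(t)/u_i(t^{-1})=t^{n_i}$ with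
$$n_1=\alpha,\qquad n_2=\beta,\qquad n_3=\alpha+\beta .$$
Next, $m_i\equiv n_i\pmod2$. Write $u_i=(t+1)^{m_i}w$ with $w(-1)\ne0,\infty$. Since $(t+1)/(t^{-1}+1)=t$, we get $w(t)/w(t^{-1})=t^{n_i-m_i}$. At $t=-1$ the left side is $1$, because $-1$ is its own inverse. So $1=(-1)^{n_i-m_i}$ in $\mathbb F_p$, and $m_i\equiv n_i\pmod2$ because $p$ is odd. Therefore
$$\varepsilon_p(L_1)+\varepsilon_p(L_2)+\varepsilon_p(K_3)\equiv\alpha+\beta+(\alpha+\beta)\equiv0\pmod 2.\qquad\blacksquare$$

With the Corollary in Section 2, the 2-link asked for in the Problem does not exist for every triple.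

## 10. All pairs, fusions, and the torsion subgroup

**(a) The obstruction occurs for every pair.** For any 2-knots $K_1,K_2$ and any odd prime $q$, let $K_3=K_1\#K_2\#\tau_2T(2,q)$. A connected sum is a band-sum of a split link, so $\varepsilon_p$ is additive under $\#$ and $\varepsilon_q(K_3)=\varepsilon_q(K_1)+\varepsilon_q(K_2)+1$ by (1). By Theorem A, $K_3$ is not a band-sum of any 2-link with components $K_1,K_2$. For distinct $q$ the sequences $(\varepsilon_p(K_3))_p$ are distinct, so for every pair $(K_1,K_2)$ there are infinitely many $K_3$ for which no $L$ exists.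

**(b) Fusions.** *If $K$ is obtained from an $m$-component 2-link $(L_1,\dots,L_m)$ by $m-1$ disjoint bands, then $\varepsilon_p(K)=\sum_i\varepsilon_p(L_i)$.* Perform the bands one at a time. Since $K$ is connected and there are only $m-1$ bands, each band joins two different components, so it is a band-sum of a 2-component sublink, and Theorem A applies. In particular $\varepsilon_p(K)=0$ if all $L_i$ are trivial, for example for ribbon 2-knots.

**(c) A description of $\varepsilon_p$.** *Let $M=H_1(E(K);\mathbb Z[t^{\pm1}])$, with $\mathbb Z$-torsion subgroup $T$. Then $T$ is finite and $\varepsilon_p(K)\equiv\dim_{\mathbb F_p}T/pT\pmod2$ for $p$ odd.* So Theorem A says that $\dim T(L_1)/p+\dim T(L_2)/p+\dim T(K_3)/p$ is even for each odd prime $p$. For $\tau_2T(2,q)$, $T=\mathbb Z/q$.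

*Proof.* First we find $\Delta^0_K$ from $N=M/T$. By Fact 1, $M=(t-1)M$; as $M$ is finitely generated, some $f$ with $f(1)=1$ kills it, so $M$ and $N$ are $\mathbb Z[t^{\pm1}]$-torsion. The residue fields of $\mathbb Z[t^{\pm1}]$ at maximal ideals are finite, so a module of finite length is finite; $N$ is $\mathbb Z$-torsion-free and contains no nonzero one. Hence $N$ has depth $\ge1$ at all maximal ideals, and projective dimension $\le1$ over the regular 2-dimensional ring $\mathbb Z[t^{\pm1}]$ (Auslander–Buchsbaum). Being torsion, $N$ has locally a square presentation matrix with nonzero determinant. So $\mathrm{Fitt}_0N$ is locally principal and nonzero, hence principal since $\mathbb Z[t^{\pm1}]$ is a UFD; say $\mathrm{Fitt}_0N=(d)$. From $N/(t-1)N=0$ we get $d(1)=\pm1$, so $d$ is primitive, and $N\otimes\mathbb Q=H_1(E(K);\mathbb Q[t^{\pm1}])$ gives $d\doteq\Delta^0_K$.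

Next, for every prime $p$ the sequence $0\to T/p\to M/p\to N/p\to0$ is exact, as $N$ is torsion-free; and $M/p=H_1(E(K);\mathbb F_p[t^{\pm1}])$, as $H_0(E(K);\mathbb Z[t^{\pm1}])=\mathbb Z$ is torsion-free. The latter is finitely generated and torsion over $\mathbb F_p[t^{\pm1}]$, so $T/p$ is finite. As a finitely generated $\mathbb Z[t^{\pm1}]$-module, $T$ is killed by some integer $p_1\cdots p_l$ with $p_i$ prime; in the filtration $T\supset p_1T\supset p_1p_2T\supset\cdots\supset0$ each graded piece is a quotient of some $T/p_iT$. So $T$ is finite.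

Now let $p$ be odd. By multiplicativity of $\mathrm{Fitt}_0$ in exact sequences of torsion modules over the PID $\mathbb F_p[t^{\pm1}]$, $\Delta^{\mathbb F_p}_K/(\Delta^0_K\bmod p)\doteq\chi$, the characteristic polynomial of $t$ on $T/p$. Here $\chi(0)\ne0$, and $\chi(1)\neq0$ by Fact 1. Apply Section 9 to the band-sum $K=K\#O$ of the split link with components $K,O$. There $u_1\doteq\chi$, so $\chi(t)/\chi(t^{-1})=t^n$ for some $n$; the constant is $1$ by evaluation at $t=1$. Let $\chi^{\mathrm{rev}}(t)=t^{\deg\chi}\chi(t^{-1})$, so $\chi^{\mathrm{rev}}(0)\ne0$. Then $\chi=t^{n-\deg\chi}\chi^{\mathrm{rev}}$, and comparing orders at $t=0$ gives $n=\deg\chi=\dim T/p$. As in Section 9, $n\equiv\mathrm{mult}_{t=-1}\chi\equiv\varepsilon_p(K)\pmod2$. $\square$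

**(d) Values.** As $T$ is finite, (c) shows that $\varepsilon=(\varepsilon_p)_p$ takes values in $\bigoplus_{p\text{ odd}}\mathbb Z/2$. It is onto, because $\varepsilon(\tau_2T(2,q))$ is the $q$-th basis vector by (1) and $\varepsilon$ is additive under $\#$. The triples $(\varepsilon(L_1),\varepsilon(L_2),\varepsilon(K_3))$ arising from band-sums are exactly those whose third entry is the sum of the first two. Necessity is Theorem A. For sufficiency choose 2-knots with the first two values and take the connected sum, a band-sum of a split link.
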